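# A closed convex set of radius greater than $\pi/2$ in a building of type $A_1^4$

## 1. Four legs, four coordinates, and a cone $M$

Take four half-lines and glue them at their endpoint $0$. Call the resulting tree $T$, and number its half-lines, the **legs**, by $J=\{1,2,3,4\}$. Write $e_j$ for the point of leg $j$ at distance $1$ from $0$, so that every nonzero point of $T$ is $re_j$ for exactly one $r>0$ and one $j\in J$. For $u\in T$ let $|u|$ be its distance to $0$. We agree that the point $0$ lies on no leg; whenever we say "$u$ lies on leg $j$", $u$ is nonzero.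

Everything in these notes happens in $Y=T^4=T\times T\times T\times T$ with the product metric. A point is $x=(x_1,x_2,x_3,x_4)$ with $x_k\in T$, and $|x|^2=\sum_k|x_k|^2$. The number of coordinates equals the number of legs, and coordinate $k$ has one preferred leg, namely leg $k$. A nonzero coordinate $x_k$ is *at home* if it lies on leg $k$ and *foreign* if it lies on another leg.

**Inner product.** For $u,v\in T$ put $\langle u,v\rangle=|u||v|$ if $u,v$ lie on a common leg and $\langle u,v\rangle=-|u||v|$ otherwise; for $x,y\in Y$ put $\langle x,y\rangle=\sum_k\langle x_k,y_k\rangle$. On one leg the distance in $T$ is $\big||u|-|v|\big|$; on two different legs it is $|u|+|v|$. Squaring and adding over the coordinates,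
$$d_Y(x,y)^2=|x|^2+|y|^2-2\langle x,y\rangle. \tag{1}$$

**Apartments.** Choose two legs in each coordinate. Two legs form a line, so this gives a copy of $\mathbb R^4$ inside $Y$, on which $\langle\cdot,\cdot\rangle$ is the usual inner product. Any two points $x,x'\in Y$ lie in such a copy: in coordinate $k$, choose two legs whose union contains $x_k$ and $x'_k$.

**Addition.** For $u,v\in T$ let $u\oplus v$ be the point of length $|u|+|v|$ on the common leg if there is one; otherwise let it be the point of length $\big||u|-|v|\big|$ on the leg of the longer of the two (and $0$ if the lengths agree). Extend $\oplus$ coordinatewise to $Y$. For instance $3e_2\oplus 2e_1=e_2$ and $e_1\oplus e_2=0$. In an $\mathbb R^4$ containing $x$ and $x'$, the point $x\oplus x'$ is the vector sum; hence the geodesic of $Y$ from $x$ to $x'$ is $s\mapsto(1-s)x\oplus sx'$. Addition is not associative: $(e_1\oplus e_2)\oplus e_3=e_3$, but $e_1\oplus(e_2\oplus e_3)=e_1$. We shall only add two points at a time, unless the summands are nonzero in different coordinates.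

**The functions.** For $j\in J$ and $u\in T$ let
$$\beta_j(u)=\langle u,e_j\rangle=\begin{cases}|u| & \text{if } u \text{ lies on leg } j,\\ -|u| & \text{otherwise.}\end{cases}$$
For example $\beta_2(3e_2)=3$ and $\beta_1(3e_2)=-3$. For $x\in Y$ put
$$b_k=\beta_k(x_k),\qquad g(x)=b_1+b_2+b_3+b_4,\qquad t=t(x)=100\,g(x).$$
So $b_k>0$ if $x_k$ is at home, $b_k<0$ if it is foreign, and always $|b_k|=|x_k|$.

**Definition of $M$.** $M\subset Y$ is the set of all $x$ satisfying
$$t+b_c\ \ge\ 2.98\,\beta_c(x_i)\qquad\text{for all } i\neq c, \tag{I}$$
$$t+1.2\,b_c\ \ge\ 1.79\,\big(\beta_c(x_i)+\beta_c(x_j)\big)\qquad\text{for all pairwise distinct } i,j,c. \tag{II}$$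

All functions here are continuous and homogeneous of degree $1$, so $M$ is closed and is stable under multiplication by nonnegative numbers.

Two test points. Let $p_1=(e_1,0,0,0)$; then $b=(1,0,0,0)$, $t=100$, and the right-hand sides of (I) and (II) are at most $0$ for $c\ne1$ and equal to $0$ for $c=1$, so $p_1\in M$. Let $w=(e_2,0,0,0)$; then $t=-100$, $b_2=0$, and (I) with $c=2$, $i=1$ reads $-100\ge2.98$, so $w\notin M$. One should read (I) as a payment rule: a foreign coordinate $x_i$ on leg $c$ has to be paid for by $t+b_c$, and a negative $g$ is punished a hundredfold.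

## 2. What $M$ is for: convex sets, subbuildings, radius

The unit sphere of $Y$ is a spherical building, and $C=M\cap B$ will be a convex subset of it with an unexpected property. Let us fix the notions.

**Spherical buildings.** A spherical building $B$ is a union of subcomplexes, the apartments, each a finite Coxeter complex, such that any two simplices lie in a common apartment and two apartments are isomorphic by a map that fixes their intersection. It carries its angular metric $d$: each apartment is isometric to a round unit sphere, and $B$ is a $\mathrm{CAT}(1)$ space (triangles of perimeter less than $2\pi$ are no thicker than their comparison triangles in the unit $2$-sphere). We use only these textbook facts: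

1. any two points lie in a common apartment;
2. apartments are unit spheres, so every point of a spherical building has an **antipode**, a point at distance $\pi$;
3. points at distance less than $\pi$ are joined by a unique geodesic, which is therefore the great-circle arc in any apartment containing both;
4. spherical joins of spherical buildings are spherical buildings.

A set with at least two points and all distances $\pi$ is a $0$-dimensional building: its apartments are the pairs of points, that is, copies of $S^0$. It is thick if it has at least three points. A single point is not a building, since it has no antipode.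

**Cones and joins.** The Euclidean cone over $B$ consists of the points $rx$ with $r\ge0$, $x\in B$ (all $0x$ identified), with $d(rx,sy)^2=r^2+s^2-2rs\cos d(x,y)$ for $x,y\in B$, where $d(x,y)\le\pi$. The spherical join $B_1*B_2$ is the unit sphere in the product of the cones over $B_1$ and $B_2$, with the angular metric. For instance $S^0*S^0=S^1$, and $J*J$ is the complete bipartite graph on $4+4$ vertices with edges of length $\pi/2$.

From now on $J$ carries all distances $\pi$, and
$$B=J*J*J*J=\{x\in Y:|x|=1\}.$$
Indeed $T$ is the cone over $J$, so $Y$ is the cone over $B$. By (1),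
$$\cos d(x,y)=\langle x,y\rangle\qquad(x,y\in B). \tag{2}$$
This $B$ is a finite thick spherical building of type $A_1^4$ and dimension $3$; its apartments are the unit spheres of the copies of $\mathbb R^4$ above.

**Convex sets.** A subset $C$ of a spherical building is convex if for all $x,y\in C$ with $d(x,y)<\pi$ the geodesic from $x$ to $y$ lies in $C$. Nothing is asked of antipodal pairs. A nonempty closed convex $C$ with the restriction of $d$ is itself $\mathrm{CAT}(1)$.

**Subbuildings.** A convex $C$ is a subbuilding if, with the induced metric, it is itself a spherical building. It need not be a subcomplex: every round subsphere of an apartment is a subbuilding, for example two antipodal points that are midpoints of edges of $J*J$.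

**Radius.** $rad_C(C)=\inf_{x\in C}\sup_{y\in C}d(x,y)$. An arc of length $\ell\le\pi$ in an apartment has radius $\ell/2$; a great circle has radius $\pi$.

The following statement is the conjecture under discussion; its source is Carlos Ramos-Cuevas, "The Center Conjecture for thick spherical buildings", arXiv:0909.2761 (2009).

**Conjecture.** If $C$ is a nonempty closed convex subset of a spherical building $B$, then $C$ is a subbuilding or $rad_C(C)\le\frac\pi2$.

In words: a convex set is either a whole building, or it fits in a hemisphere centered at one of its own points, up to an arbitrarily small error. The cone $M$ disproves this.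

**Theorem 1.** Let $C=M\cap B$. Then $C$ is a nonempty closed convex subset of $B$, it is not a subbuilding, and for every $x\in B$ (in particular for every $x\in C$)
$$\sup_{y\in C}d(x,y)\ \ge\ \arccos(-7\cdot10^{-6})\ >\ \pi/2.$$
Hence $rad_C(C)>\pi/2$, and the conjecture is false.

## 3. Discrete buildings and round spheres, where the dichotomy holds

**Dimension $0$.** Here all distances are $\pi$ and every nonempty subset $C$ is convex. One point has radius $0$; two or more points form a subbuilding. The conjecture holds.

**A single apartment.** Let $B=S^n$, and let $K\subset\mathbb R^{n+1}$ be the cone over a nonempty closed convex $C$. It is closed under addition: for non-antipodal directions this is the convexity of $C$, and for antipodal directions the sum is a multiple of one of the two. If $K$ is a linear subspace, $C$ is a round subsphere. Otherwise some unit vector $v\in K$ has $w=-v\notin K$. Let $p$ be the point of $K$ nearest to $w$. For $y\in K$ and $s\ge0$ we have $p+sy\in K$, so $|w-p-sy|\ge|w-p|$, and letting $s\to0$,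
$$\langle w,y\rangle\le\langle p,y\rangle\qquad\text{for all }y\in K. \tag{3}$$
Put $u=v+p\in K$; it is nonzero because $u=p-w$ and $w\notin K$. Then for all $y\in K$
$$\langle u,y\rangle=\langle v,y\rangle+\langle p,y\rangle\ \ge\ \langle v,y\rangle+\langle w,y\rangle=0, \tag{4}$$
so $C$ lies in the ball of radius $\pi/2$ about $u/|u|\in C$. The conjecture holds.

**The same argument in $Y$.** A sensible person would now repeat this with a closed cone $K\subset Y$ that is closed under $\oplus$. We need two facts about $\oplus$, which will be used throughout.

**(F1)** $\beta_j(u\oplus v)\ge\beta_j(u)+\beta_j(v)$, with equality except possibly when $u,v$ lie on two different legs, both different from $j$.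

**(F2)** If $u\oplus v$ is nonzero and lies on leg $j$, then $\beta_j(u\oplus v)=\beta_j(u)+\beta_j(v)$.

*Proof.* If $u$ or $v$ is $0$, or both lie on one leg, (F1) is an equality. If $u$ lies on leg $j$ and $v$ on another leg, then $u\oplus v$ has $\beta_j$ equal to $|u|-|v|$, whichever of the two is longer; this is $\beta_j(u)+\beta_j(v)$. If $u,v$ lie on two different legs, both $\ne j$, then $\beta_j(u\oplus v)=-\big||u|-|v|\big|\ge-|u|-|v|$. This is (F1). In (F2) the sum lies on the leg of $u$ or of $v$, so one of them lies on leg $j$, and the exceptional case of (F1) does not occur. $\square$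

Since $\langle u,v\rangle=|v|\beta_j(u)$ for $v$ on leg $j$, (F1) shows that $\langle x\oplus x',y\rangle\ge\langle x,y\rangle+\langle x',y\rangle$.

Now let $v\in K$ be a unit vector with an antipode $w\in B\setminus K$, and let $p$ be a point of $K$ nearest to $w$ (it exists, since closed bounded sets in $Y$ are compact). For $y\in K$, $s\ge0$ we have $|p\oplus sy|^2=|p|^2+2s\langle p,y\rangle+s^2|y|^2$, computed in a common $\mathbb R^4$ of $p$ and $y$, and $\langle w,p\oplus sy\rangle\ge\langle w,p\rangle+s\langle w,y\rangle$. With (1),
$$d_Y(w,p)^2\le d_Y(w,p\oplus sy)^2\le d_Y(w,p)^2+2s\langle p,y\rangle-2s\langle w,y\rangle+s^2|y|^2,$$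
and $s\to0$ gives (3) again. With $u=v\oplus p$ we even have $\langle u,y\rangle\ge\langle v,y\rangle+\langle p,y\rangle\ge\langle v,y\rangle+\langle w,y\rangle$. The argument stops at the last sign of (4): since $v\oplus w=0$, superadditivity gives
$$\langle v,y\rangle+\langle w,y\rangle\le\langle v\oplus w,y\rangle=0,$$
the wrong direction. The loss is real as soon as $y$ uses a third leg: for $v=(e_1,0,0,0)$, $w=(e_2,0,0,0)$ and $y_1=e_3$ the sum is $-2$. This suggests looking for a counterexample whose points use many legs in each coordinate.

## 4. Four balanced points just outside a hemisphere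

The purpose of this section is to produce four points that no ball of radius $\pi/2$ can contain, whatever its center in $B$.

Let $q=(e_1,e_2,e_3,e_4)$, the point with all coordinates at home. Then $g(x)=\langle x,q\rangle$, so $\{g\ge0\}\cap B$ is exactly the closed ball of radius $\pi/2$ about $q/2$. A set with large radius must leave this ball, that is, contain points with $g<0$.

Let
$$\varepsilon=10^{-4},\qquad \rho=3-\varepsilon=2.9999,$$
and for $a\in J$ let $y_a\in Y$ have all its coordinates on leg $a$, with $|(y_a)_a|=\rho$ and $|(y_a)_k|=1$ for $k\ne a$. For instance $y_1=(\rho e_1,e_1,e_1,e_1)$ and $y_2=(e_2,\rho e_2,e_2,e_2)$. In $y_a$ one coordinate is at home and three are foreign, so $g(y_a)=\rho-3=-\varepsilon$: these points are just outside the hemisphere. Put $\hat y_a=y_a/|y_a|\in B$.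

**Proposition 2.** For every $w\in B$ there is $a\in J$ with $\cos d(w,\hat y_a)<-7\cdot10^{-6}$.

*Proof.* We add the four numbers $\langle w,y_a\rangle$, one coordinate at a time. Suppose $w_k\ne0$ lies on leg $k$. Then $\langle w_k,(y_k)_k\rangle=\rho|w_k|$, and the three other points contribute $-|w_k|$ each:
$$\sum_a\langle w_k,(y_a)_k\rangle=(\rho-3)|w_k|=-\varepsilon|w_k|.$$
Suppose $w_k\neq0$ lies on leg $m\ne k$. Then $y_m$ contributes $|w_k|$, $y_k$ contributes $-\rho|w_k|$, and the other two contribute $-|w_k|$ each:
$$\sum_a\langle w_k,(y_a)_k\rangle=(1-\rho-2)|w_k|\le-\varepsilon|w_k|.$$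
Since $\sum_k|w_k|\ge\big(\sum_k|w_k|^2\big)^{1/2}=1$,
$$\sum_a\langle w,y_a\rangle\le-\varepsilon\sum_k|w_k|\le-\varepsilon,$$
so some $a$ has $\langle w,y_a\rangle\le-\varepsilon/4$. As $|y_a|^2=\rho^2+3<12$ and $4\sqrt{12}<13.86$,
$$\cos d(w,\hat y_a)\le-\frac{10^{-4}}{4\sqrt{12}}<-7\cdot10^{-6}.\qquad\square$$

With $\rho=3$ the same sums are only $\le0$, and then all four points lie in the hemisphere about $q/2$; the small $\varepsilon$ is essential.

It remains to put $\hat y_1,\dots,\hat y_4$ into a closed convex set that is not a subbuilding. The first candidate is a slightly larger ball about $q/2$, of radius $\pi/2+\eta$ with $0<\eta<\pi/2$. It is not convex. On a great circle through $q/2$ take the two points at distance $\pi/2+\eta$ from $q/2$; they are at distance $\pi-2\eta<\pi$ from each other, and the geodesic between them passes through an antipode of $q/2$. So negative values of $g$ must be allowed near the $\hat y_a$ and strictly controlled elsewhere. That is the role of (I) and (II).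

## 5. Concave against concave: condition (I) alone is not convex

By (F1) the functions $b_c$ and $g$ are superadditive under $\oplus$, and so are $t+b_c$ and $t+1.2\,b_c$. A condition "superadditive function $\ge0$" is preserved by $\oplus$. But (I) has the superadditive function $2.98\,\beta_c(x_i)$ on its *right* side, and a comparison of two superadditive functions need not be preserved.

It really is not. Let $M_1$ be the set of all $x\in Y$ satisfying (I). Take
$$x=(1.0089\,e_1,\ 0.5\,e_1,\ 0.5\,e_1,\ 0.004\,e_1),\qquad x'=(1.0009\,e_1,\ 0.5\,e_1,\ 0.5\,e_1,\ 0.004\,e_4).$$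
Then $b=(1.0089,-0.5,-0.5,-0.004)$ for $x$ and $b=(1.0009,-0.5,-0.5,0.004)$ for $x'$, so $g=0.0049$ and $t=0.49$ for both. Both lie in $M_1$:

* $c=1$: the left sides are $1.4989$ and $1.4909$, and the largest right side is $2.98\cdot0.5=1.49$.
* $c=2$ or $c=3$: the left side is $0.49-0.5=-0.01$. No coordinate lies on leg $c$, and all have length at least $0.004$, so the right side is at most $-2.98\cdot0.004=-0.01192$.
* $c=4$: the left sides are $0.486$ and $0.494$, and the right sides are negative, as the first three coordinates lie on leg $1$.

Their sum is $X=(2.0098\,e_1,e_1,e_1,0)$, with $b=(2.0098,-1,-1,0)$ and $t=0.98$. Inequality (I) with $c=2$, $i=4$ reads $0.98-1\ge0$, which is false. So $X\notin M_1$ although $X/2$ is the midpoint of $x$ and $x'$.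

Look at which inequality broke. In coordinate $4$ two vectors on legs $1$ and $4$ canceled, and this made $\beta_2(X_4)=0$ larger than $\beta_2(x_4)+\beta_2(x'_4)=-0.008$. The inequality that broke concerns leg $2$, on which $X_4$ does not lie. By (F2) this is the only way to break: if $X_i$ *does* lie on leg $c$, then $\beta_c(X_i)=\beta_c(x_i)+\beta_c(x'_i)$, and (I) for $x$ and $x'$ adds up to (I) for $X$. Call an inequality *visible at $X$* if the coordinates on its right side lie on the leg $c$ in question. Visible inequalities are inherited by sums. What one needs is a system in which the visible inequalities imply the invisible ones.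

For (I) alone they do not: at $X$ the visible inequalities are those with $c=1$, $i=2,3$, and they hold, since $0.98+2.0098=2.9898\ge2.98$. Nor does a larger constant $\lambda$ instead of $2.98$ help. In a configuration like $X$, with $b_1=t/100+2$, the visible inequality $t+b_1\ge\lambda$ gives $1.01\,t\ge\lambda-2$, and the invisible one needs $t\ge1$, which asks for $\lambda\ge3.01$; but $y_1$ has $t+b_1=-0.01+2.9999=2.9899$, so $\lambda\le2.9899$ is forced. Condition (II) fills this gap. It charges *two* foreign coordinates on one leg together. In the configuration of $X$ it says $t+1.2\,(t/100+2)\ge3.58$, that is $1.012\,t\ge1.18$, which gives $t>1$; and $y_1$ still satisfies it, as $-0.01+1.2\cdot2.9999=3.58988\geq3.58$. In the example, $x$ has $t+1.2\,b_1=1.70068<1.79$, so $x\notin M$.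

## 6. The visible inequalities imply all of them

Consider the weaker conditions

* **(I\*)** inequality (I) whenever $x_i$ lies on leg $c\ne i$;
* **(II\*)** inequality (II) whenever $x_i$ and $x_j$ both lie on leg $c$ ($i,j,c$ distinct).

Remember that a coordinate on a leg is nonzero.

**Lemma 3.** If $x\in Y$ satisfies (I\*) and (II\*), then $x\in M$.

*Proof.* Let $N=\{i:b_i<0\}$ be the set of foreign coordinates, let $\ell(i)\ne i$ be the leg of $x_i$ for $i\in N$, and put $n_i=|x_i|=-b_i$ for $i\in N$. For $i\notin N$ we have $b_i=|x_i|\ge0$.

**Step 1. No foreign coordinate.** This disposes of the trivial case. If $N=\emptyset$, then $t\ge0$ and all $b_c\ge0$, while for $i\ne c$ the coordinate $x_i$ is $0$ or lies on leg $i\neq c$, so $\beta_c(x_i)\le0$. Hence (I) and (II) hold.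

**Step 2. Normalization.** The aim is a lower bound for $t$ from the longest foreign coordinate. Let $N\ne\emptyset$. All conditions are homogeneous, so assume $\max_{i\in N}n_i=1$; then $b_l\ge-1$ for every $l$. Choose $k\in N$ with $n_k=1$ and put $a=\ell(k)$. By (I\*) with $c=a$, $i=k$,
$$t+b_a\ge2.98. \tag{5}$$
Since $b_a=t/100-\sum_{l\ne a}b_l$, this says $1.01\,t\ge2.98+\sum_{l\ne a}b_l$. With $\theta=100/101$,
$$t\ \ge\ \theta\Big(2.98+\sum_{l\ne a}b_l\Big). \tag{6}$$
Two consequences:

$$\text{if } t<0,\ \text{then } N=J\setminus\{a\}; \tag{7}$$
$$\text{if } a\in N,\ \text{then } t\ge2.98. \tag{8}$$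

For (7): by (6) the three numbers $b_l$, $l\ne a$, have sum less than $-2.98$, and each is at least $-1$, so each is less than $-2.98+2=-0.98$; thus $J\setminus\{a\}\subset N$. By (5), $b_a\ge2.98-t>0$, so $a\notin N$. For (8): if $b_a<0$, then (5) gives $t\ge2.98-b_a>2.98$.

We also note that $\mu|x_a|\ge b_a$ for every $\mu\ge1$, so by (5)
$$t+\mu|x_a|\ge2.98\qquad(\mu\ge1). \tag{9}$$

**Step 3. Invisible inequalities of type (I).** *Let $i\ne c$ and let $x_i$ not lie on leg $c$. Then $t+b_c+2.98\,|x_i|\ge0$.* This is (I) for the pair $(i,c)$, since $\beta_c(x_i)=-|x_i|$.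

Suppose $b_c\ge0$. If $t\ge0$ there is nothing to prove. If $t<0$, then $c\notin N$ and (7) force $c=a$, and (5) gives $t+b_a>0$.

Suppose $b_c<0$. Since $n_c\le1$, it suffices to show
$$t+2.98\,|x_i|\ge1. \tag{10}$$
If $a\in N$, this follows from (8). So let $a\notin N$; since $c\in N$, we have $a\ne c$. If $i=a$, then (10) follows from (9). So let $i\ne a$, and write $J=\{a,i,c,f\}$. From (6), $b_i\ge-|x_i|$ and $\theta<2.98$,
$$t+2.98\,|x_i|\ \ge\ \theta\,(2.98+b_c+b_f).$$
If $b_c+b_f\ge-1.97$, the right side is at least $\theta\cdot1.01=1$, and (10) holds. Otherwise $b_c+b_f<-1.97$; as both are at least $-1$, both are less than $-0.97$. So $c,f\in N$, $n_c,n_f>0.97$ and $n_c+n_f>1.97$. We ask on which legs $x_c$ and $x_f$ lie.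

* One of them lies on the leg named after the other, say $\ell(l)=l'$ with $\{l,l'\}=\{c,f\}$. Then (I\*) reads $t+b_{l'}\ge2.98\,n_l$, that is, $t\ge2.98\,n_l+n_{l'}>1$.
* $\ell(l)=i$ for some $l\in\{c,f\}$. Then $t+2.98\,|x_i|\ge t+b_i\ge2.98\,n_l>1$ by (I\*).
* Otherwise $\ell(c)$ and $\ell(f)$ avoid $c$, $f$ and $i$, so $\ell(c)=\ell(f)=a$. This is the configuration of Section 5, and here (II\*) is needed: $t+1.2\,b_a\ge1.79\,(n_c+n_f)$. Insert $b_a=t/100-b_i+n_c+n_f$:
$$1.012\,t\ \ge\ 0.59\,(n_c+n_f)+1.2\,b_i\ \ge\ 0.59\cdot1.97-1.2\,|x_i|=1.1623-1.2\,|x_i|.$$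
 Since $1.2/1.012<2.98$, this gives $t+2.98\,|x_i|\ge1.1623/1.012>1$.

So (10) holds in all cases.

**Step 4. Type (II), both coordinates invisible.** *Let $i,j,c$ be distinct, with neither $x_i$ nor $x_j$ on leg $c$. Then $t+1.2\,b_c+1.79\,(|x_i|+|x_j|)\ge0$.* This is (II) for $i,j,c$.

Suppose $b_c\ge0$. For $t\ge0$ it is trivial. If $t<0$, then $c=a$ as in Step 3, and $t+1.2\,b_a\ge t+b_a>0$ because $b_a\ge0$.

Suppose $b_c<0$. As $n_c\le1$, it suffices to show $t+1.79\,(|x_i|+|x_j|)\ge1.2$. If $a\in N$, use (8). If $a\notin N$, then $a\ne c$. If $a\in\{i,j\}$, use (9). Otherwise $J=\{a,c,i,j\}$, and (6) with $b_c\ge-1$, $b_i\ge-|x_i|$, $b_j\ge-|x_j|$ gives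
$$t+1.79\,(|x_i|+|x_j|)\ \ge\ \theta\,(2.98-1)>1.9.$$

**Step 5. Type (II), exactly one coordinate visible.** *Let $i,j,c$ be distinct, $x_i$ on leg $c$, and $x_j$ not on leg $c$. Then $t+1.2\,b_c\ge1.79\,(n_i-|x_j|)$.* This is (II) for $i,j,c$; note that $i\in N$ because $c\ne i$.

By (I\*), $t+b_c\ge2.98\,n_i$. If $b_c\ge0$, then $t+1.2\,b_c\ge2.98\,n_i\ge1.79\,n_i$, which is enough.

Let $b_c=-n_c<0$. Then $t\ge2.98\,n_i+n_c$, and we need
$$t+1.79\,|x_j|\ \ge\ 1.79\,n_i+1.2\,n_c. \tag{11}$$
If $1.19\,n_i\ge0.2\,n_c$, then already $2.98\,n_i+n_c\ge1.79\,n_i+1.2\,n_c$, and (11) holds. Otherwise $n_i<\tfrac{0.2}{1.19}n_c<0.17$, and the right side of (11) is less than $1.79\cdot0.17+1.2<1.51$. If $a\in N$, use (8). If $a\notin N$, then $a\ne c$ and $a\ne i$, since $c,i\in N$. If $j=a$, use (9). Otherwise $J=\{a,c,i,j\}$, and (6) with $b_c\ge-1$, $b_i=-n_i>-0.17$, $b_j\ge-|x_j|$ gives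
$$t+1.79\,|x_j|\ \ge\ \theta\,(2.98-1-0.17)=\theta\cdot1.81>1.79>1.51.$$

**Step 6. Assembly.** For $i\ne c$, either $x_i$ lies on leg $c$, and (I) is (I\*), or it does not, and (I) is Step 3. For distinct $i,j,c$, if both, exactly one, or none of $x_i,x_j$ lies on leg $c$, then (II) is (II\*), Step 5 (with $i$ and $j$ exchanged if necessary) or Step 4. So $x\in M$. $\square$

## 7. Sums of points of $M$ stay in $M$

**Proposition 4.** If $x,x'\in M$, then $x\oplus x'\in M$. Consequently $C=M\cap B$ is closed and convex in $B$.

*Proof.* **Step 1. Visible inequalities are inherited.** Let $X=x\oplus x'$. If $X_i$ lies on leg $c\ne i$, then by (F2), by (I) for $x$ and $x'$, and by the superadditivity of $t+b_c$,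
$$2.98\,\beta_c(X_i)=2.98\,\beta_c(x_i)+2.98\,\beta_c(x'_i)\le(t+b_c)(x)+(t+b_c)(x')\le(t+b_c)(X).$$
So $X$ satisfies (I\*). Here (I) is used for $x$ and $x'$ whether or not it is visible there: one of $x_i,x'_i$ may well lie on a leg other than $c$. That is why $M$ was defined by the full inequalities.

If $X_i$ and $X_j$ both lie on leg $c$, with $i,j,c$ distinct, then (F2) applies in both coordinates, and
$$\begin{aligned}1.79\,\big(\beta_c(X_i)+\beta_c(X_j)\big)&=1.79\,\big(\beta_c(x_i)+\beta_c(x_j)\big)+1.79\,\big(\beta_c(x'_i)+\beta_c(x'_j)\big)\\&\le(t+1.2\,b_c)(x)+(t+1.2\,b_c)(x')\le(t+1.2\,b_c)(X).\end{aligned}$$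
So $X$ satisfies (II\*).

**Step 2. The invisible ones follow.** By Lemma 3, $X\in M$.

**Step 3. From the cone to the sphere.** $M$ is closed, stable under nonnegative multiples and under $\oplus$, so it contains the segment $(1-s)x\oplus sx'$ between any two of its points. Let $x,y\in C$ with $d(x,y)<\pi$. Their geodesic in $B$ is the great-circle arc in a common apartment, which is the radial projection of the segment $[x,y]$ in the corresponding $\mathbb R^4$; this segment does not meet $0$, because $x$ and $y$ are not opposite. The segment lies in $M\setminus\{0\}$ and $M$ is a cone, so the arc lies in $C$. Finally, $C$ is closed since $M$ is. $\square$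

## 8. A point of $C$ without antipode, and the end of the proof of Theorem 1

**Step 1. $C$ is nonempty and not a subbuilding.** We saw in Section 1 that $p_1=(e_1,0,0,0)\in M$, so $p_1\in C$ and $C\ne\emptyset$. Let $w\in B$ be an antipode of $p_1$. Then $-1=\langle w,p_1\rangle=\langle w_1,e_1\rangle$, so $|w_1|=1$, $w_1$ lies on some leg $c\ne1$, and $w_2=w_3=w_4=0$. Hence $t(w)=-100$ and $b_c=\beta_c(w_c)=0$, and (I) with $i=1$ would read $-100\ge2.98$. So $p_1$ has no antipode in $C$. In a spherical building every point has an antipode, so $C$ is not a subbuilding.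

**Step 2. The balanced points lie in $C$.** For $y_a$ we have $b_a=2.9999$, $b_k=-1$ for $k\ne a$, $g=-\varepsilon$ and $t=-0.01$. All coordinates lie on leg $a$, so only $c=a$ is visible:

* (I\*): $t+b_a=2.9899\ge2.98$;
* (II\*): $t+1.2\,b_a=3.58988\ge3.58=1.79\cdot2$.

By Lemma 3, $y_a\in M$, hence $\hat y_a\in C$.

**Step 3. Conclusion.** $C$ is closed and convex by Proposition 4. By Proposition 2, every $x\in B$ has some $\hat y_a\in C$ with $d(x,\hat y_a)>\arccos(-7\cdot10^{-6})$. Therefore $\sup_{y\in C}d(x,y)\ge\arccos(-7\cdot10^{-6})>\pi/2$ for all $x\in B$, and $rad_C(C)\ge\arccos(-7\cdot10^{-6})>\pi/2$. This proves Theorem 1. $\blacksquare$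

## 9. Smaller sets and higher dimensions

The radius estimate used only the four points $\hat y_a$, and the other half of the argument used only a point without antipode. Both can be kept in smaller sets and in joins. For $k\in J$ let $p_k\in Y$ have $k$-th coordinate $e_k$ and all others $0$. A *counterexample* is a nonempty closed convex subset of a spherical building that violates the conjecture.

**Theorem 5.**

(a) Every closed convex set $C'$ with $\{\hat y_1,\dots,\hat y_4\}\subset C'\subset C$ is a counterexample; in particular, so is the closed convex hull of the four points $\hat y_1,\dots,\hat y_4$. Moreover $C'$ lies in no ball of radius $\arccos(-7\cdot10^{-6})-\eta$, $\eta>0$, centered at any point of $B$, not only at points of $C'$.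

(b) For every nonempty spherical building $E$ and $C'$ as in (a), the join $C'*E\subset B*E$ is a counterexample. Consequently there are counterexamples of every dimension $\ge3$, and also in thick ambient buildings of every dimension $\ge3$.

*Proof of (a).* **Step 1. Radius.** Proposition 2 involves only $\hat y_1,\dots,\hat y_4\in C'$ and an arbitrary $w\in B$. So every $w\in B$ has a point of $C'$ at distance more than $\arccos(-7\cdot10^{-6})$, which gives the statement about balls and $rad_{C'}(C')>\pi/2$.

**Step 2. A point of $C'$ to replace $p_1$.** The set $C'$ may not contain $p_1$, so we find another point. In $y_1\oplus y_2$ the first coordinate is $\rho e_1\oplus e_2=(\rho-1)e_1$, the second is $e_1\oplus\rho e_2=(\rho-1)e_2$, and in coordinates $3$ and $4$ the unit vectors on legs $1$ and $2$ cancel. So $y_1\oplus y_2=(\rho-1)(p_1\oplus p_2)$. This is not $0$, and $|y_1|=|y_2|$, so $\hat y_1,\hat y_2$ are not antipodal and the midpoint of their geodesic is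
$$z=\tfrac1{\sqrt2}(p_1\oplus p_2)\in C'.$$

**Step 3. $z$ has no antipode in $C$.** Let $w\in B$ with $\langle w,z\rangle=-1$. In
$$\langle w,z\rangle\ge-\sum_k|w_k||z_k|\ge-|w||z|=-1$$
both inequalities are equalities. The second gives $|w_k|=|z_k|$ for all $k$, so $|w_1|=|w_2|=1/\sqrt2$ and $w_3=w_4=0$. The first gives that $w_1$ lies on a leg $c\ne1$ and $w_2$ on a leg $\ne2$. Hence $t(w)=100\cdot(-\sqrt2)$, and $b_c\le|w_c|\le1$, so (I) with $i=1$ would require
$$-100\sqrt2+1\ \ge\ -100\sqrt2+b_c\ \ge\ 2.98/\sqrt2,$$
which is false. So $w\notin C\supset C'$, and $C'$ is not a subbuilding.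

**Step 4. The hull.** The closed convex hull of the $\hat y_a$, the intersection of all closed convex sets containing them, is closed and convex, and is contained in $C$ because $C$ is one of these sets. $\square$

*Proof of (b).* **Setup.** Let $M'=\{rx:r\ge0,\ x\in C'\}\subset Y$. It is closed, since $C'$ is. It is stable under $\oplus$: for directions at distance less than $\pi$ this is the convexity of $C'$, and for antipodal directions the sum is a multiple of one of them. Let $Z$ be the Euclidean cone over $E$, and write $\langle rx,sy\rangle=rs\cos d(x,y)$ for $x,y\in E$. The cone over $B*E$ is $Y\times Z$, its inner product is the sum of the two, and $C'*E$ is the set of unit vectors in $M'\times Z$.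

**Step 1. $C'*E$ is closed and convex.** It is closed because $M'\times Z$ is. For two points $(m,v),(m',v')$ of $M'\times Z$, take a copy of $\mathbb R^4$ in $Y$ containing $m,m'$ and the cone in $Z$ over an apartment of $E$ containing the directions of $v,v'$. Their product is a Euclidean space, the cone over an apartment of $B*E$. The straight segment in it has its first component in $M'$ and its second in $Z$. If the two points are unit vectors at distance less than $\pi$, the segment misses $0$, and its radial projection is their geodesic, which therefore lies in $C'*E$.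

**Step 2. Radius.** Let $(m,v)\in Y\times Z$ with $|m|^2+|v|^2=1$. If $|m|\ge1/\sqrt2$, apply Proposition 2 to $m/|m|$: some $(\hat y_a,0)\in C'*E$ has inner product at most $-7\cdot10^{-6}/\sqrt2$ with $(m,v)$. Otherwise $|v|\ge1/\sqrt2$; let $v'\in E$ be an antipode of $v/|v|$. Then $(0,v')\in C'*E$ has inner product $-|v|\le-1/\sqrt2$ with $(m,v)$. So every center in $B*E$ is at distance at least $\arccos(-7\cdot10^{-6}/\sqrt2)>\pi/2$ from some point of $C'*E$, and the radius of $C'*E$ is greater than $\pi/2$.

**Step 3. Not a subbuilding.** The point $(z,0)$ lies in $C'*E$. If $(w,v)\in B*E$ is an antipode, then $-1=\langle w,z\rangle\ge-|w|$, so $|w|=1$, $v=0$, and $w$ is an antipode of $z$ in $B$. By (a), $w\notin C'$, and as $|w|=1$ this means $w\notin M'$. So $(w,v)\notin C'*E$.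

**Step 4. Dimensions.** The point $q=(e_1,e_2,e_3,e_4)$ has a neighborhood in $Y$ in which $x_k$ lies on leg $k$ for every $k$. All points of it have $N=\emptyset$, so they lie in $M$ by Step 1 of Lemma 3. Hence $C$ has nonempty interior in $B$ and $\dim C=3$. For $k\ge1$ take $E=S^{k-1}$, or take for $E$ the join of $k$ discrete sets with at least three points each, which is thick. Then $\dim E=k-1$, the set $C*E$ has nonempty interior in $B*E$, and
$$\dim(C*E)=\dim(B*E)=3+(k-1)+1=3+k.$$
With the second choice of $E$ the ambient building $B*E$ is thick. Together with $C\subset B$ itself this covers every dimension $\ge3$. $\square$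

No claim is made here about convex sets of dimension at most $2$.
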